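# Local survival of the Williams Bjerknes model at its threshold

## 1. Survival probabilities that vanish at their threshold

An infection lives on the vertices of an infinite $d$-regular graph. Each infected vertex infects each of its neighbors at rate $\lambda\ge 1$, and each healthy vertex heals each of its neighbors at rate $1$. A random process of this kind has an event of "survival" whose probability grows with $\lambda$ and is $0$ up to some threshold. What happens at the threshold itself? The first guess is this.

> At the threshold nothing survives, because the survival probability comes down to $0$ continuously as $\lambda$ decreases to the threshold.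

The guess has two halves, a conclusion (probability $0$ at the threshold) and a reason (continuity). We test it on two cases.

**Case 1: the number of infected vertices.** Start from a finite non-empty set of $n$ infected vertices and ask only whether the infection ever dies out. If the infected set $\xi_t$ is finite and non-empty, let $e\ge 1$ be the number of edges between an infected and a healthy vertex. Across each such edge the infected end wins at rate $\lambda$ and the healthy end at rate $1$. So $|\xi_t|$ goes up by $1$ at rate $\lambda e$ and down by $1$ at rate $e$: the sequence of sizes is a random walk on the integers with up-probability $\lambda/(\lambda+1)$, stopped at $0$. Gambler's ruin gives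
$$\mathbb P(\xi_t\neq\emptyset \text{ for all } t)=1-\lambda^{-n}. \tag{1}$$
The threshold is $1$, the probability at $\lambda=1$ is $0$, and it is reached continuously. Both halves of the guess are right.

**Case 2: return to a fixed point on the line.** Take $d=2$, so the graph is $\mathbb Z$, and $\xi_0=\{1,\dots,n\}$. The infected set stays an interval $[L_t,R_t]$ until it dies. Here $R$ steps $+1$ at rate $\lambda$ and $-1$ at rate $1$, and $L$ is an independent mirror image; the infection dies when $L$ passes $R$ (if one vertex is left, it heals at rate $2$, in agreement with this). For $\lambda>1$ the law of large numbers gives $R_t\to\infty$ and $L_t\to-\infty$ on survival, so every vertex is eventually infected forever. For $\lambda=1$ the infection dies out. Hence "some fixed vertex is infected at arbitrarily large times" has probability $1-\lambda^{-n}$, and again both halves are right.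

On the $d$-regular tree with $d\ge3$ the infection can survive by running away to infinity, so global survival and return to a fixed vertex become different questions. We shall prove that for the second one the guess is half right: the probability at the threshold is $0$, but it is *not* reached continuously. There is a jump, so an argument by continuity of the survival probability cannot be the proof.

## 2. Three kinds of survival on $\mathbb T^d$

Let $d\ge3$ and let $\mathbb T=\mathbb T^d$ be the $d$-regular tree with a fixed root $\rho$. The Williams Bjerknes model (biased voter model) with parameter $\lambda\ge1$ is the continuous-time Markov process $(\xi_t)_{t\ge0}$ on $\{0,1\}^{\mathbb T}$ described above; a configuration is identified with its set of infected vertices. A healthy vertex becomes infected at rate $\lambda$ times its number of infected neighbors, and an infected vertex becomes healthy at rate equal to its number of healthy neighbors. We write $\xi_t^{\xi_0}$ for the process started from $\xi_0$.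

**Definition (survival).** For finite non-empty $\xi_0$:

- global survival is $\Omega_g^{\xi_0}=\{\xi_t^{\xi_0}\ne\emptyset\ \forall t\ge0\}$;
- local survival is $\Omega_l^{\xi_0}=\{\sup\{t:\rho\in\xi_t^{\xi_0}\}=\infty\}$;
- complete survival $\Omega_c^{\xi_0}$ is the event that each $x\in\mathbb T$ belongs to $\xi^{\xi_0}_t$ for all sufficiently large $t$.

Clearly $\Omega_c^{\xi_0}\subset\Omega_l^{\xi_0}\subset\Omega_g^{\xi_0}$.

**Definition (thresholds).**
$$\lambda_l(\mathbb T^d):=\inf\{\lambda>0:\mathbb P(\Omega_l^{\xi_0})>0\},\qquad \lambda_c(\mathbb T^d):=\inf\{\lambda>0:\mathbb P(\Omega_c^{\xi_0})>0\}.$$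
They do not depend on the choice of the finite non-empty $\xi_0$.

We take three known facts as given. Global survival has positive probability iff $\lambda>1$. Next, $\frac{d}{2\sqrt{d-1}}\le\lambda_l(\mathbb T^d)<\infty$. Finally, $\lambda_c(\mathbb T^d)=\lambda_l(\mathbb T^d)$ for all $d\ge3$. Since $(d-2)^2>0$ means $d^2>4(d-1)$, the second fact gives $\lambda_l>1$. For $d=3$ the lower bound is $3/(2\sqrt2)\approx1.06$.

Consequently, local but not complete survival can occur only at the single value $\lambda=\lambda_l=\lambda_c$. The conjecture that we prove comes from Oren Louidor, Ran J. Tessler, Alexander Vandenberg-Rodes, "The Williams Bjerknes Model on Regular Trees", arXiv:1211.5694 (2012): at this value, survival can only be global.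

To state the results, put $r:=(d-1)^{-1/2}$, let $v_0,v_1,v_2,\dots$ be a geodesic ray, and set
$$\varphi_n(\lambda):=\mathbb P_\lambda(v_n\in\xi_t^{\{v_0\}}\text{ for some }t),\qquad \beta(\lambda):=\sup_{n\ge1}\varphi_n(\lambda)^{1/n}.$$
Thus $\beta$ is the exponential rate at which the chance of ever reaching distance $n$ decays. By the strong Markov property at the first infection of $v_m$, and because more initial infection only helps, $\varphi_{m+n}\ge\varphi_m\varphi_n$; so $\beta=\lim\varphi_n^{1/n}$ by Fekete's lemma.

**Theorem 1.** $\mathbb P_{\lambda_l}(\Omega_l^{\xi_0})=0$ for every $d\ge3$ and every finite non-empty $\xi_0$. Indeed $\{\lambda\ge1:\mathbb P_\lambda(\Omega_l)>0\}=(\lambda_l,\infty)$.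

**Theorem 2.** Let $\lambda\ge1$.

1. $\mathbb P_\lambda(\Omega_l)>0\iff\beta(\lambda)>r\iff\beta(\lambda)=1$. Hence $\beta\le r$ on $[1,\lambda_l]$ and $\beta=1$ on $(\lambda_l,\infty)$.
2. $\beta(\lambda_l)=r=1/\sqrt{d-1}$ exactly, so $\beta$ jumps from $r$ to $1$ at $\lambda_l$.
3. If $\lambda\le\lambda_l$ then $\mathbb P(\Omega_l^{\xi_0})=\mathbb P(\Omega_c^{\xi_0})=0$. If $\lambda>\lambda_l$ then $\Omega_c^{\xi_0}=\Omega_l^{\xi_0}=\Omega_g^{\xi_0}$ a.s., with probability $1-\lambda^{-|\xi_0|}$. So $\mathbb P(\Omega_l^{\xi_0})$ jumps from $0$ at $\lambda_l$ to the right limit $1-\lambda_l^{-|\xi_0|}>0$.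

Here $\Omega_l$ without a superscript is used when only positivity of the probability matters; Section 3 shows that this does not depend on $\xi_0$.

## 3. Arrows and paths

**Definition (graphical representation).** For each ordered pair $(y,z)$ of neighbors take independent Poisson processes on the time axis: *V-arrows* $y\to z$ at rate $1$, at which $z$ adopts the state of $y$, and *I-arrows* $y\to z$ at rate $\lambda-1$, at which $z$ becomes infected if $y$ is.

A healthy $z$ is then infected at rate $1+(\lambda-1)=\lambda$ per infected neighbor, and an infected $z$ heals at rate $1$ per healthy neighbor: these are the right rates. Started from a finite set the process does not explode, since its size is dominated by a Yule process.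

**Definition (path).** A *path* from $(x,s)$ to $(y,t)$ moves forward in time and makes finitely many jumps. It sits at vertices, may jump along an arrow of either type in its direction, and may not stay at a vertex $z$ through the time of a V-arrow into $z$.

With this definition, $y\in\xi_t^A$ iff there is a path from $(x,0)$ to $(y,t)$ for some $x\in A$.

*Example.* Start from $\{v_0\}$, and suppose that the only arrows into $v_0$ or $v_1$ up to time $1$ are an arrow $v_0\to v_1$ at time $0.3$ and a V-arrow $v_1\to v_0$ at time $0.5$. Then both vertices are infected at time $1$: jump to $v_1$ at $0.3$ and, for $v_0$, jump back at $0.5$. If the two times are exchanged, the V-arrow from the healthy $v_1$ heals $v_0$ before anything leaves it, and no path reaches time $1$ at either vertex.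

Paths give three properties at once: the process is additive, $\xi_t^{A\cup B}=\xi_t^A\cup\xi_t^B$; it is attractive, $\xi^A_t\subset\xi^B_t$ for $A\subset B$; and it is monotone in $\lambda$, because raising $\lambda$ just adds I-arrows, which only create paths. Let $\mathcal F_t$ be generated by all arrows up to time $t$. The arrows after a stopping time are independent of the past and have the same law, which is the strong Markov property that we use.

**Restriction to regions.** For $D\subset\mathbb T$, "in $D$" means using only paths that stay in $D$. Existence of paths in $D$ depends only on the arrows *into* vertices of $D$; a V-arrow from outside $D$ acts as a healing. We write "$x\to y$ in $D$ by time $S$" for the existence of a path in $D$ from $(x,0)$ to $(y,t)$ with some $t\le S$. If $D$ is finite, the set of vertices of $D$ reached by paths in $D$ is a finite Markov chain whose rates are affine in $\lambda$. The probability of "$x\to y$ in $D$ by time $S$" is a hitting probability before time $S$, read off from the exponential of a finite matrix (make the states that contain $y$ absorbing). So **it is continuous in $\lambda$**.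

**Repeated trials.** The next lemma turns "infinitely many chances" into "success".

**Lemma 1.** Let $A$ be finite and $y$ a vertex. Let $G$ be an event that depends only on the arrows in $(0,1]$, with $\mathbb P(G)=\delta>0$, and let $G(t)$ be the same event for the arrows in $(t,t+1]$. Almost surely, if $y\in\xi_t^A$ for arbitrarily large $t$, then there are arbitrarily large $t$ with $y\in\xi_t^A$ for which $G(t)$ occurs. In particular, almost surely, if $y$ is infected at arbitrarily large times, then

1. so is every other vertex $z$;
2. $y$ is infected at arbitrarily large integer times.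

*Proof.* Fix an integer $K$. Let $\tau_1=\inf\{t\ge K:y\in\xi_t^A\}$ and $\tau_{k+1}=\inf\{t\ge\tau_k+1:y\in\xi_t^A\}$. The infima are attained, as $t\mapsto\xi_t$ is right-continuous. Since $G(\tau_j)$ is decided by time $\tau_j+1\le\tau_{j+1}$, the strong Markov property gives
$$\mathbb P(\tau_1,\dots,\tau_k<\infty,\text{ none of }G(\tau_1),\dots,G(\tau_k)\text{ occurs})\le(1-\delta)^k .$$
Let $k\to\infty$: almost surely, if $y$ is infected at arbitrarily large times, some $G(\tau_j)$ with $\tau_j\ge K$ occurs. Take all integers $K$.

For 1, let $y=y_0,\dots,y_k=z$ be the geodesic and let $G$ be the event that there is a path from $(y,0)$ to $(z,t)$ for some $t\le1$. It has positive probability: it occurs if, for each $i$, there is exactly one arrow $y_{i-1}\to y_i$ in $((i-1)/k,i/k]$ and there is no other arrow into $y_0,\dots,y_k$ during $(0,1]$. For 2, let $G$ be the event that no V-arrow enters $y$ during $(0,1]$, which has probability $e^{-d}$. Then $y$ stays infected during $[t,t+1]$, an interval that contains an integer. $\square$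

Two consequences will be used. First, with $v_0=\rho$, local survival from $\rho$ forces every $v_n$ to be infected at some time, so
$$\varphi_n(\lambda)\ge\mathbb P_\lambda(\Omega_l^{\{\rho\}})\quad\text{for all }n. \tag{2}$$
Secondly, $\Omega_l^{\xi_0}=\bigcup_{x\in\xi_0}\Omega_l^{\{x\}}$ by additivity, and by Lemma 1 and homogeneity $\mathbb P(\Omega_l^{\{x\}})=\mathbb P(x\in\xi_t^{\{x\}}\text{ for arbitrarily large }t)=\mathbb P(\Omega_l^{\{\rho\}})$. So positivity of $\mathbb P(\Omega_l^{\xi_0})$ does not depend on $\xi_0$, and we may take $\xi_0=\{\rho\}$.

**Lemma 2.** If $\int_0^\infty\mathbb P_\lambda(o\in\xi_s^{\{o\}})\,ds<\infty$ for a vertex $o$, then $\mathbb P_\lambda(\Omega_l)=0$.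

*Proof.* We may take $o=\rho$. Let $\tau_1=0$ and $\tau_{k+1}=\inf\{u\ge\tau_k+1:o\in\xi_u^{\{o\}}\}$. Given $\tau_k<\infty$, with conditional probability $e^{-d}$ no V-arrow enters $o$ during $(\tau_k,\tau_k+1]$, and then $o$ is infected throughout $[\tau_k,\tau_k+1]$. These intervals overlap at most in endpoints. So the integral is at least $\sum_ke^{-d}\,\mathbb P_\lambda(\tau_k<\infty)\ge\sum_ke^{-d}\,\mathbb P_\lambda(\Omega_l^{\{o\}})$, which is finite only if $\mathbb P_\lambda(\Omega_l^{\{o\}})=0$. $\square$

**Counting paths.** We now compute an expected number of paths. Recall the Mecke formula: for a Poisson process of rate $\mu$, the expected number of its points $u\in[0,S]$ that have some property is $\mu\int_0^S$ of the probability that the property holds when a point is added at $u$; the same holds for $k$-tuples of points, with a factor $\mu$ for each.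

Fix vertices $o=x_0,x_1,\dots,x_k=x$, consecutive ones being neighbors. A path that jumps through exactly these vertices at times $0<s_1<\dots<s_k\le t$ needs an arrow $x_{i-1}\to x_i$ at each $s_i$ (total rate $\lambda$) and no V-arrow into the current vertex in between. V-arrows into a vertex have total rate $d$. So the expected number of such paths up to time $t$ is $\lambda^k\frac{t^k}{k!}e^{-dt}$. With $\mathsf A$ the adjacency operator, summing over all chains gives
$$\mathbb P_\lambda(x\in\xi_t^{\{o\}})\le e^{-dt}\,(e^{\lambda t\mathsf A})_{ox}. \tag{3}$$
If we ignore the V-arrows that block and only count chains of $K$ arrows, we get in the same way that for $\lambda\le\Lambda$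
$$\mathbb P_\lambda(\text{some path from }(o,0)\text{ leaves the ball of radius }K\text{ about }o\text{ by time }t)\le\frac{(\Lambda dt)^K}{K!}, \tag{4}$$
because such a path makes at least $K$ jumps and each vertex has $d$ neighbors.

**Definition (height).** Fix an end of $\mathbb T$ and a vertex $o$. The corresponding *height* $h$ has $h(o)=0$, and each vertex of height $a$ has one neighbor of height $a-1$ (the one toward the end) and $d-1$ neighbors of height $a+1$.

The weight $w(x)=r^{h(x)}$ is chosen since the neighbors of $x$ have total weight $\big(r^{-1}+(d-1)r\big)w(x)=2\sqrt{d-1}\,w(x)$. So $\sum_x(\mathsf A^k)_{ox}r^{h(x)}=(2\sqrt{d-1})^k$ and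
$$\sum_x(e^{\lambda t\mathsf A})_{ox}\,r^{h(x)}=e^{2\lambda t\sqrt{d-1}}. \tag{5}$$

*A test.* Keep only $x=o$ in (5) and use (3): $\mathbb P_\lambda(o\in\xi_t^{\{o\}})\le e^{-(d-2\lambda\sqrt{d-1})t}$. If $\lambda<d/(2\sqrt{d-1})$ this is integrable, so Lemma 2 gives $\mathbb P_\lambda(\Omega_l)=0$. This agrees with the known lower bound on $\lambda_l$. For $1<\lambda<d/(2\sqrt{d-1})$ the infection survives with probability $1-\lambda^{-n}$ but not locally: the size of $\xi_t$ does not decide our question.

*Example: $\beta(1)\le r^2$.* At $\lambda=1$ there are only V-arrows, and the path that ends at $(v_n,t)$ is found by following V-arrows backward. So $\mathbb P_1(v_n\in\xi_t^{\{v_0\}})$ is the probability that a walk from $v_n$, which jumps to each neighbor at rate $1$, is at $v_0$ at time $t$. The chance $F$ that this walk ever hits a given neighbor of its starting point satisfies $F=\frac1d+\frac{d-1}dF^2$, with roots $1$ and $\frac1{d-1}$; as the walk is transient, $F=\frac1{d-1}$. So $\int_0^\infty\mathbb P_1(v_n\in\xi_t^{\{v_0\}})\,dt=C(d-1)^{-n}$ with $C<\infty$. Once infected, $v_n$ stays so for a unit of time with probability at least $e^{-d}$, so the integral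 is at least $e^{-d}\varphi_n(1)$. Thus $\varphi_n(1)\le Ce^d(d-1)^{-n}$ and $\beta(1)\le\frac1{d-1}=r^2<r$, in agreement with Theorem 2.

## 4. Two monotone limits in opposite directions

The sensible first approach to Theorem 1 is to write $\mathbb P_\lambda(\Omega_l)$ through finite quantities and to pass to the limit. For $K<K'$ let $f_{K,K'}(\lambda)=\mathbb P_\lambda(\rho\in\xi_t^{\{\rho\}}\text{ for some }t\in[K,K'])$. Up to the error in (4) this is a quantity for a finite chain, so $f_{K,K'}$ is a locally uniform limit of continuous functions. It is continuous and non-decreasing in $\lambda$, and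
$$\mathbb P_\lambda(\Omega_l^{\{\rho\}})=\inf_K\,\sup_{K'}f_{K,K'}(\lambda).$$
What we want is: if this is positive at $\lambda$, then it is positive slightly below $\lambda$. The supremum is harmless, since a supremum of non-decreasing continuous functions is left-continuous. The infimum over $K$ is where the approach stops, because an infimum of left-continuous functions need not be left-continuous. For instance $f_K(\lambda)=\min(1,e^{K(\lambda-\lambda_0)})$ is continuous and non-decreasing in $\lambda$ and decreases, as $K\to\infty$, to the function that is $0$ for $\lambda<\lambda_0$ and $1$ for $\lambda\ge\lambda_0$. Nothing so far excludes this behavior at $\lambda_l$.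

So we need a substitute for the infinite time horizon: a *strict inequality* for a quantity that lives in a finite region and a finite time, hence is continuous in $\lambda$, which is implied by local survival and which implies local survival. Then local survival is an open condition in $\lambda$.

## 5. Excursions to distance $N$ and the number $1/\sqrt{d-1}$

Which finite quantity? An infection at $o$ that wants to return much later may go out to distance $N$, where there are about $(d-1)^N$ vertices, and come back. Each target is reached with probability about $\beta^N$, and the way back costs the same. The expected number of targets for which the round trip works is about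
$$(d-1)^N\beta^{2N}=\big((d-1)\beta^2\big)^N,$$
which is large iff $\beta>r$. Under local survival, (2) gives much more, namely $\beta=1$.

The expected number of round trips, however, is not enough. All the trips start at $o$ and use the same arrows near $o$. As far as the first moment can tell, the $M$ round trips might all succeed or all fail together; then at least one succeeds with probability only $b^2$, where $b$ is the chance of a one-way trip, however large $Mb^2$ is. We have no upper bound by a product for the probability that two trips both succeed.

The idea is to leave the trips dependent and to make the infection do something independent in between: when it has reached the target $x$, let it stay for a long time in the part of the tree *behind* $x$, and only then return. Let $q$ be the probability of such a stay. A single successful trip with a stay has probability of the form $\text{const}\cdot b^2q$, linear in $q$. Two of them need two stays in disjoint parts of the tree, which has probability at most $q^2$, whatever the trips do. If $q$ is small, the quadratic term is negligible against the linear one. This works if the trips toward one target stay away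 from the part of the tree behind any other target, and that dictates the regions.

**Definition (regions).** For $L\ge2$ let $D_L$ be $\{v_0,v_L\}$ together with the component of $\mathbb T\setminus\{v_0,v_L\}$ that contains $v_1$. Let $D_L^R$ be the set of vertices of $D_L$ within distance $R$ of $\{v_0,\dots,v_L\}$. For vertices $o,x$ at distance $L$, let $D_L(o,x)$ and $D_L^R(o,x)$ be the corresponding regions, with $o,x$ in the place of $v_0,v_L$.

So $D_L$ is the segment with all branches that hang off its interior vertices, and $D_L^R$ is a finite truncation. For $d=3$, $D_2^1=\{v_0,v_1,v_2,w\}$, where $w$ is the third neighbor of $v_1$. Both regions are invariant under an automorphism of $\mathbb T$ that exchanges $v_0$ and $v_L$.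

**Definition (finite criterion).** Integers $N>R+1\ge2$ and $S<\infty$ satisfy (C) at $\lambda$ if, with
$$b(\lambda):=\mathbb P_\lambda(v_0\to v_N\text{ in }D_N^R\text{ by time }S),\qquad M:=(d-1)^{N-R-1},$$
we have
$$M\,e^{-d}\,b(\lambda)^2>2. \tag{C}$$

Since $D_N^R$ is finite, $b$ is continuous in $\lambda$. Since $N-R-1\ge1$ and $d\ge3$, we have $M\ge2$. The plan is: local survival $\Rightarrow\beta=1\Rightarrow\beta>r\Rightarrow$ (C) $\Rightarrow$ local survival.

## 6. From $\beta>r$ to the finite criterion

**Proposition 1.** Suppose $\lambda\ge1$ and $\beta(\lambda)>r$. Then there are integers $N>R+1\ge2$ and $S<\infty$ such that (C) holds at $\lambda$.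

*Proof.* Fix $r<\gamma'<\gamma<\beta(\lambda)$. The gap between $\gamma$ and $\gamma'$ will pay for the restriction of the paths.

**Step 1: bound the time.** As $\beta$ is a supremum, there is $n$ with $\varphi_n>\gamma^n$. Since "by time $T$" increases to "ever" as $T\to\infty$, there is $T$ (which we may take to be an integer) with $\mathbb P(v_0\to v_n\text{ by time }T)>\gamma^n$. Apply the strong Markov property at the first infection of $v_n$, then of $v_{2n}$ after that, and so on; by attractiveness and homogeneity
$$\mathbb P(v_0\to v_{kn}\text{ by time }kT)\ge\gamma^{kn}\qquad(k\ge1). \tag{6}$$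

**Step 2: cut off everything behind $v_0$ and behind $v_L$.** We show that paths in $D_L$ are almost as good as all paths; the cost is only a factor linear in $k$. Let $L=kn\ge2$, $S_1=kT$ and $D_L'=D_L\setminus\{v_0\}$.

On the event in (6), take a path from $(v_0,0)$ to $v_L$, stopped at its first visit to $v_L$, and let $u\le S_1$ be the time of its last departure from $v_0$. After $u$ it avoids $v_0$ and ends at $v_L$, so at time $u$ it must use an arrow $v_0\to v_1$. After $u$ it avoids $v_0$, and avoids $v_L$ until its end, so it stays in $D_L'$. Hence there is an arrow $v_0\to v_1$ at some time $u\in[0,S_1]$ together with a path in $D_L'$ from $(v_1,u)$ to $\{v_L\}\times[u,S_1]$.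

The probability that there is at least one such $u$ is at most the expected number of such $u$. Arrows $v_0\to v_1$ have total rate $\lambda$, and the arrows after $u$ are independent of $\mathcal F_u$. By the Mecke formula,
$$\gamma^L\le\lambda\int_0^{S_1}\mathbb P(v_1\to v_L\text{ in }D_L'\text{ by time }S_1-u)\,du\le\lambda S_1\,g_L,$$
where $g_L:=\mathbb P(v_1\to v_L\text{ in }D_L'\text{ by time }S_1)$.

It remains to get from $v_0$ to $v_1$ inside $D_L$. Let $\kappa$ be the probability of a path in $\{v_0,v_1\}$ from $(v_0,0)$ to $(v_1,1)$. Then
$$\kappa\ge e^{-d}\,e^{-(d-1)}\,(1-e^{-\lambda})>0, \tag{7}$$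
where the factors are the probabilities that during $[0,1]$ no V-arrow enters $v_0$, no V-arrow enters $v_1$ from a neighbor other than $v_0$, and there is an arrow $v_0\to v_1$. If all this holds, sit at $v_0$ until the last arrow $v_0\to v_1$ before time $1$, jump, and sit at $v_1$. By the Markov property at time $1$,
$$\mathbb P(v_0\to v_L\text{ in }D_L\text{ by time }kT+1)\ge\kappa\,g_L\ge\frac{\kappa\,\gamma^{kn}}{\lambda kT}>\gamma'^{\,kn}=\gamma'^{\,L}$$
for $k$ large, because $(\gamma/\gamma')^{kn}$ grows faster than $k$. Fix such a $k$, hence $L$, and put $S_0=kT+1$.

**Step 3: make the region finite.** A path visits finitely many vertices, so as $R\uparrow\infty$ the events "$v_0\to v_L$ in $D_L^R$ by time $S_0$" increase to the event with $D_L$. Fix $R\ge1$ with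
$$\mathbb P(v_0\to v_L\text{ in }D_L^R\text{ by time }S_0)>\gamma'^{\,L}.$$

**Step 4: lengthen, with $R$ fixed.** Now let $N=jL$ and $S=jS_0$. For $0\le i<j$ the region $D_L^R(v_{iL},v_{(i+1)L})$ consists of a piece of the segment from $v_0$ to $v_N$ and of parts, within distance $R$ of that piece, of branches off its interior vertices; so it is contained in $D_N^R$. Going through these regions one after the other, the strong Markov property gives $b\ge\gamma'^{\,N}$, and
$$Me^{-d}b^2\ge e^{-d}(d-1)^{-R-1}\big((d-1)\gamma'^{\,2}\big)^N\to\infty\quad\text{as }j\to\infty,$$
because $\gamma'>r$ means $(d-1)\gamma'^{\,2}>1$. For $j$ large, $N>R+1$ and (C) holds. $\square$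

The order of the choices matters: $R$ is fixed before $N$ grows, so the loss $(d-1)^{-R-1}$ in the number of targets is a constant.

## 7. From the finite criterion to returns at all times

Fix a vertex $o$ and call one of its neighbors its parent. Let $T^+(o)$ be the set of $o$ and its descendants, that is, the component that contains $o$ after removal of the edge from $o$ to its parent. For a descendant $x$ of $o$ let $T^+(x)$ be $x$ with its descendants. All of these are isomorphic. Let
$$q(s):=\mathbb P(\text{there is a path in }T^+(o)\text{ from }(o,0)\text{ to }(o,t)\text{ for some }t\ge s).$$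

**Proposition 2.** If (C) holds at $\lambda\ge1$ for some $N,R,S$, then $q(s)\ge p:=2/M^2$ for all $s\ge0$. Consequently, with probability at least $p$, $o$ is infected at arbitrarily large times in the process from $\{o\}$ restricted to $T^+(o)$, and $\mathbb P_\lambda(\Omega_l)>0$.

*Proof.* **Step 1: choose targets whose subtrees are out of reach of each other's trips.** There are $M=(d-1)^{N-R-1}$ descendants $z$ of $o$ at depth $N-R-1$. For each of them choose one descendant $x(z)$ of $z$ at depth $N$ relative to $o$, and let $W$ be the set of these $x(z)$, so that $|W|=M$. For $x\in W$ put $D(x):=D_N^R(o,x)\subset T^+(o)$. By the definition of the regions, $D(x)\cap T^+(x)=\{x\}$.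

Let $x\ne x'$ in $W$. Their ancestors at depth $N-R-1$ differ, so the last common vertex of the geodesics $[o,x]$ and $[o,x']$ has depth at most $N-R-2$. A vertex of $T^+(x')$ has depth at least $N$, so its distance from $[o,x]$ is at least $N-(N-R-2)=R+2$. As $D(x)$ lies within distance $R$ of $[o,x]$, we get $D(x)\cap T^+(x')=\emptyset$.

**Step 2: define "trip out, stay, trip back", so that success extends the return time by $1$.** Fix $s\ge0$ and write $q=q(s)$. Note that $q\ge e^{-ds}>0$: with this probability no V-arrow enters $o$ during $[0,s]$. Let $W_0$ be the event that no V-arrow enters $o$ during $[0,1]$, so $\mathbb P(W_0)=e^{-d}$. For $x\in W$: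

- $\sigma_x$ is the first time $t\in[1,1+S]$ at which there is a path in $D(x)$ from $(o,1)$ to $(x,t)$; $\sigma_x=\infty$ if there is none.
- If $\sigma_x<\infty$, then $\tau_x$ is the first $t\ge\sigma_x+s$ for which there is a path in $T^+(x)$ from $(x,\sigma_x)$ to $(x,t)$; $\tau_x=\infty$ if there is none or if $\sigma_x=\infty$.
- $E_x:=W_0\cap\{\tau_x<\infty\}\cap\{\text{there is a path in }D(x)\text{ from }(x,\tau_x)\text{ to }\{o\}\times[\tau_x,\tau_x+S]\}$.

(First times are attained, since infected periods of a vertex include their starting times.) On $E_x$ we can concatenate: wait at $o$ until time $1$, travel to $x$, stay in $T^+(x)$ until $\tau_x$, and travel back. This is a path in $T^+(o)$ from $(o,0)$ to $(o,t')$ with $t'\ge\tau_x\ge\sigma_x+s\ge s+1$. Hence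
$$q(s+1)\ge\mathbb P\Big(\bigcup_{x\in W}E_x\Big). \tag{8}$$

**Step 3: the first moment is linear in $q$.** $W_0$ depends on arrows up to time $1$, and $\sigma_x,\tau_x$ are stopping times. Given $\mathcal F_1$, the trip out succeeds with probability $b$. Given $\mathcal F_{\sigma_x}$ with $\sigma_x<\infty$, the stay succeeds with probability $q$, as $T^+(x)$ is isomorphic to $T^+(o)$. Given $\mathcal F_{\tau_x}$ with $\tau_x<\infty$, the trip back succeeds with probability $b$, by the automorphism that exchanges $o$ and $x$ and preserves $D(x)$. So
$$\mathbb P(E_x)=e^{-d}\cdot b\cdot q\cdot b. \tag{9}$$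

**Step 4: the second moment is quadratic in $q$.** Let $x\ne x'$ in $W$. Let $\mathcal H$ be generated by the arrows into vertices outside $T^+(x)\cup T^+(x')$, and let $\Xi_x$, $\Xi_{x'}$ be the families of arrows into vertices of $T^+(x)$ and of $T^+(x')$. The subtrees are disjoint, so $\mathcal H,\Xi_x,\Xi_{x'}$ are independent.

By Step 1, $D(x)\setminus\{x\}$ is disjoint from $T^+(x)\cup T^+(x')$. So the set of times at which the parent of $x$ is reached from $(o,1)$ by a path in $D(x)\setminus\{x\}$ is $\mathcal H$-measurable. A path in $D(x)$ that arrives at $x$ for the first time comes from the parent of $x$; so $\sigma_x$ is the first arrow $\text{parent}(x)\to x$ in $[1,1+S]$ that occurs at such a time. That arrow belongs to $\Xi_x$. Hence, given $\mathcal H$, $\sigma_x$ is a stopping time for the filtration of $\Xi_x$, and $\tau_x$ is determined by $\sigma_x$ and $\Xi_x$. The same holds for $x'$. So, given $\mathcal H$, the events $\{\tau_x<\infty\}$ and $\{\tau_{x'}<\infty\}$ are independent, and by the strong Markov property for $\Xi_x$,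
$$\mathbb P(\tau_x<\infty\mid\mathcal H)=\mathbb P(\sigma_x<\infty\mid\mathcal H)\,q\le q,$$
and likewise for $x'$. We drop the trips back and $W_0$:
$$\mathbb P(E_x\cap E_{x'})\le\mathbb P(\tau_x<\infty,\ \tau_{x'}<\infty)\le q^2. \tag{10}$$

**Step 5: thin, so that $q$ is small enough for the quadratic term.** Put $a:=Me^{-d}b^2>2$. Bonferroni's inequality with (8), (9), (10) gives $q(s+1)\ge aq-\frac{M^2}2q^2$. For $q$ near $1$ this says nothing: at $q=q(0)=1$ the right side is at most $M-\frac{M^2}2\le0$. The remedy is to use each target only with a suitable probability. Suppose $q=q(s)\ge p$. Let $(U_x)_{x\in W}$ be independent coins, independent of everything else, with $\mathbb P(U_x=1)=p/q$. By Bonferroni and (C),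
$$q(s+1)\ge\mathbb P\Big(\bigcup_{x\in W}(E_x\cap\{U_x=1\})\Big)\ge Me^{-d}b^2\,p-\frac{M^2}2p^2\ge2p-\frac{M^2}2\cdot\frac2{M^2}\,p=p,$$
since $\mathbb P(E_x\cap\{U_x=1\})=e^{-d}b^2q\cdot\frac pq$, each pair contributes at most $q^2(p/q)^2=p^2$, and there are at most $M^2/2$ pairs.

**Step 6: iterate.** Since $M\ge2$, $q(0)=1\ge p$. By induction $q(k)\ge p$ for all $k\in\mathbb N$, and $q$ is non-increasing, so $q(s)\ge p$ for all $s$. The events in the definition of $q(s)$ decrease, as $s\to\infty$ along integers, to the event that $o$ is infected at arbitrarily large times in the process from $\{o\}$ restricted to $T^+(o)$. So this event has probability at least $p$. The restricted process is contained in the full one; with $o=\rho$ we get $\mathbb P(\Omega_l^{\{\rho\}})\ge p>0$. $\square$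

## 8. Openness of local survival: proof of Theorem 1

Suppose $\mathbb P_\lambda(\Omega_l)>0$ for some $\lambda\ge1$. Then $\lambda>1$, because $\Omega_l\subset\Omega_g$ and global survival has positive probability only for $\lambda>1$. By (2), $\varphi_n(\lambda)\ge\mathbb P_\lambda(\Omega_l^{\{\rho\}})>0$ for all $n$, with a bound that does not depend on $n$; taking $n$th roots, $\beta(\lambda)=1>r$, as $d\ge3$. By Proposition 1, (C) holds at $\lambda$ for some fixed $N,R,S$. The left side of (C) is continuous in $\lambda$ and the inequality is strict, so (C) holds with the same $N,R,S$ at some $\lambda'\in(1,\lambda)$. By Proposition 2, $\mathbb P_{\lambda'}(\Omega_l)>0$, hence $\lambda_l\le\lambda'<\lambda$.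

Therefore local survival at $\lambda\ge1$ forces $\lambda>\lambda_l$. Since $\lambda_l\ge d/(2\sqrt{d-1})>1$, this applies at $\lambda=\lambda_l$ and gives $\mathbb P_{\lambda_l}(\Omega_l^{\xi_0})=0$ for every finite non-empty $\xi_0$. Since $\Omega_c^{\xi_0}\subset\Omega_l^{\xi_0}$, also $\mathbb P_{\lambda_l}(\Omega_c^{\xi_0})=0$. Conversely, if $\lambda>\lambda_l$, then by the definition of $\lambda_l$ there is $\lambda''\in[\lambda_l,\lambda)$ with $\mathbb P_{\lambda''}(\Omega_l)>0$, and $\mathbb P_\lambda(\Omega_l)>0$ by monotonicity in $\lambda$. This proves Theorem 1, and with it the conjecture. $\blacksquare$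

The same chain of implications proves **Theorem 2, part 1**: $\mathbb P_\lambda(\Omega_l)>0$ implies $\beta(\lambda)=1$ by (2), which implies $\beta(\lambda)>r$, which implies $\mathbb P_\lambda(\Omega_l)>0$ by Propositions 1 and 2. By Theorem 1 these hold exactly for $\lambda>\lambda_l$; so $\beta\le r$ on $[1,\lambda_l]$ and $\beta=1$ on $(\lambda_l,\infty)$.

## 9. The value $\beta(\lambda_l)=1/\sqrt{d-1}$

Part 1 gives $\beta(\lambda_l)\le r$. For part 2 of Theorem 2 we suppose $\beta(\lambda_l)<r$ and look for a contradiction. This time we need a finite quantity whose smallness *excludes* local survival, again continuous in $\lambda$. With the height $h$ of Section 3, let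
$$m_t(\lambda):=\mathbb E_\lambda\sum_{x\in\xi_t^{\{o\}}}r^{h(x)}=\sum_x\mathbb P_\lambda(x\in\xi_t^{\{o\}})\,r^{h(x)}.$$

**Step 1: submultiplicativity, so that one good time gives exponential decay.** The automorphisms that fix the end act transitively on $\mathbb T$ and shift $h$ by constants. So $\mathbb E\sum_{x\in\xi_t^{\{y\}}}r^{h(x)}=m_t\,r^{h(y)}$, and by additivity $\mathbb E\sum_{x\in\xi_t^A}r^{h(x)}\le m_t\sum_{y\in A}r^{h(y)}$ for finite $A$. Apply this with $A=\xi_s^{\{o\}}$ and the Markov property: $m_{t+s}\le m_tm_s$.

**Step 2: finiteness and continuity in $\lambda$.** Let $\lambda\in[1,\Lambda]$. By (3), $\mathbb P_\lambda(x\in\xi_t^{\{o\}})\le(e^{\Lambda t\mathsf A})_{ox}$, and by (5) $\sum_x(e^{\Lambda t\mathsf A})_{ox}r^{h(x)}=e^{2\Lambda t\sqrt{d-1}}<\infty$. So $m_t$ is finite, and bounded for $t$ in compact sets. For fixed $x$ and $t$, the function $\lambda\mapsto\mathbb P_\lambda(x\in\xi_t^{\{o\}})$ is continuous on $[1,\Lambda]$: by (4) it differs by at most $(\Lambda dt)^K/K!$ from the same probability for paths in the ball of radius $K$ about $o$, which is continuous in $\lambda$ because it belongs to a finite chain, and the error tends to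 $0$ uniformly as $K\to\infty$. By dominated convergence $m_t(\cdot)$ is continuous on $[1,\Lambda]$.

**Step 3: $m_t(\lambda_l)\to0$ as $t\to\infty$, if $\beta(\lambda_l)<r$.** First we sum the weights over a sphere. A geodesic from $o$ of length $n$ makes some number $j$ of steps down in height and then $n-j$ steps up; it cannot go down after going up without turning back. At most $(d-1)^{n-j}$ vertices $x$ belong to a given $j$, and they have $r^{h(x)}=r^{n-2j}=(d-1)^{-n/2+j}$. Hence
$$\sum_{\mathrm{dist}(o,x)=n}r^{h(x)}\le\sum_{j=0}^n(d-1)^{n-j}(d-1)^{-n/2+j}=(n+1)(d-1)^{n/2}=(n+1)\,r^{-n}.$$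
(For $n=1$ this is an equality: both sides are $2\sqrt{d-1}$.) If $\mathrm{dist}(o,x)=n$, then $\mathbb P_{\lambda_l}(x\in\xi_t^{\{o\}})\le\varphi_n(\lambda_l)\le\beta(\lambda_l)^n$ for all $t$ (with $\varphi_0=1$). As $t\to\infty$ this probability tends to $0$: by Theorem 1 and Lemma 1, $x$ is almost surely not infected at arbitrarily large times. Since $\sum_n(n+1)\big(\beta(\lambda_l)/r\big)^n<\infty$, dominated convergence gives $m_t(\lambda_l)\to0$.

**Step 4: contradiction just above $\lambda_l$.** Choose $t$ with $m_t(\lambda_l)<1$. By Step 2, $m_t(\lambda)<1$ for some $\lambda>\lambda_l$. By Step 1, and since $m_s(\lambda)$ is bounded for $s\in[0,t]$, there are $C<\infty$ and $\varepsilon>0$ with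
$$\mathbb P_\lambda(o\in\xi_s^{\{o\}})\le m_s(\lambda)\le Ce^{-\varepsilon s}\qquad(s\ge0),$$
where the first inequality keeps only the term $x=o$, $r^{h(o)}=1$. So $\int_0^\infty\mathbb P_\lambda(o\in\xi_s^{\{o\}})\,ds<\infty$, and Lemma 2 gives $\mathbb P_\lambda(\Omega_l)=0$. But $\lambda>\lambda_l$, so $\mathbb P_\lambda(\Omega_l)>0$ by Theorem 1. This contradiction shows that $\beta(\lambda_l)=r$. With part 1, $\beta$ jumps from $r$ to $1$ at $\lambda_l$, which is part 2. $\blacksquare$

## 10. Above the threshold the three events coincide

It remains to prove part 3 of Theorem 2. For $\lambda\le\lambda_l$ it is Theorem 1 together with $\Omega_c^{\xi_0}\subset\Omega_l^{\xi_0}$. Let now $\lambda>\lambda_l$, so $\lambda>1$.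

**Step 1: global survival.** By (1), $\mathbb P(\Omega_g^{\xi_0})=1-\lambda^{-|\xi_0|}$. Moreover $|\xi_t|\to\infty$ a.s. on $\Omega_g^{\xi_0}$: while the infection lives it jumps at rate at least $\lambda+1$, so there are infinitely many jumps, finitely many in bounded time, and the walk of sizes has up-probability $\lambda/(\lambda+1)>1/2$.

**Step 2: a large infected set survives locally with probability near $1$.** The purpose is to find many independent chances. Since $\lambda>\lambda_l$, we have $\beta(\lambda)=1>r$, so by Propositions 1 and 2 there is $p>0$ such that for every vertex $y$, with any choice of its parent, the process from $\{y\}$ restricted to $T^+(y)$ infects $y$ at arbitrarily large times with probability at least $p$.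

Let $A$ be finite and non-empty, and let $H$ be the subtree spanned by $A$, that is, the union of the geodesics between points of $A$. We claim that at least $|A|/2$ vertices $x\in A$ have $\deg_Hx\le2$. If $|A|=1$ this is trivial. Otherwise $|H|\ge2$, and since the tree $H$ has $|H|-1$ edges, $\sum_{v\in H}(\deg_Hv-2)=-2$. Leaves contribute $-1$ each, and vertices with $\deg_H\ge3$ contribute at least $1$ each; so there are at most as many vertices of degree at least $3$ as leaves. All leaves of $H$ belong to $A$. Thus the number of $x\in A$ with $\deg_Hx\ge3$ is at most the number of leaves, and so at most the number of $x\in A$ with $\deg_Hx\le2$. This proves the claim.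

Each such $x$ has $\deg_Hx\le2<d$, hence a neighbor $y_x\notin H$. Call $x$ the parent of $y_x$. Every vertex of $T^+(y_x)$ lies outside $H$ and has $x$ as its nearest vertex in $H$. So the sets $\{x\}\cup T^+(y_x)$ are disjoint for different such $x$. Consider the events
$$\{\text{the process from }\{x\}\text{ restricted to }\{x\}\cup T^+(y_x)\text{ infects }y_x\text{ at arbitrarily large times}\}.$$
They depend on arrows into disjoint sets of vertices, so they are independent. Each has probability at least $\kappa p$, with $\kappa$ from (7): first a path in $\{x,y_x\}$ from $(x,0)$ to $(y_x,1)$, then, from time $1$ on, the process in $T^+(y_x)$ started from $y_x$. If one of them occurs, then a.s. the root too is infected at arbitrarily large times, by Lemma 1. Hence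
$$\mathbb P(\Omega_l^A)\ge1-(1-\kappa p)^{|A|/2}. \tag{11}$$

**Step 3: $\Omega_g=\Omega_l$ a.s.** By the Markov property and (11), at integer times $t$ on $\Omega_g^{\xi_0}$,
$$\mathbb P(\Omega_l^{\xi_0}\mid\mathcal F_t)\ge1-(1-\kappa p)^{|\xi_t|/2}\to1\quad\text{a.s.},$$
by Step 1. By Lévy's 0–1 law $\mathbb P(\Omega_l^{\xi_0}\mid\mathcal F_t)$ converges a.s. to the indicator of $\Omega_l^{\xi_0}$. So $\Omega_g^{\xi_0}\subset\Omega_l^{\xi_0}$ a.s.; the other inclusion is trivial.

**Step 4: $\Omega_l=\Omega_c$ a.s.** Here we use the known equality $\lambda_c=\lambda_l$: since $\lambda>\lambda_c$, monotonicity in $\lambda$ gives $c:=\mathbb P_\lambda(\Omega_c^{\{\rho\}})>0$. By part 2 of Lemma 1, a.s. on $\Omega_l^{\xi_0}$ there are arbitrarily large integers $t$ with $\rho\in\xi_t^{\xi_0}$. For these, the Markov property and attractiveness give $\mathbb P(\Omega_c^{\xi_0}\mid\mathcal F_t)\ge c$. By Lévy's 0–1 law the limit of $\mathbb P(\Omega_c^{\xi_0}\mid\mathcal F_t)$ along the integers is a.s. the indicator of $\Omega_c^{\xi_0}$; on $\Omega_l^{\xi_0}$ it is at least $c>0$, so it is $1$. Hence $\Omega_l^{\xi_0}\subset\Omega_c^{\xi_0}$ a.s., and the other inclusion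 is trivial.

**Step 5: the jump.** For $\lambda>\lambda_l$ all three events therefore agree a.s. and have probability $1-\lambda^{-|\xi_0|}$. As $\lambda\downarrow\lambda_l$ this tends to $1-\lambda_l^{-|\xi_0|}$, which is positive because $\lambda_l>1$, while at $\lambda_l$ the probability of $\Omega_l^{\xi_0}$ is $0$ by Theorem 1. $\blacksquare$
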